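\title{Regular polar spaces without tight embeddings}

\begin{abstract}
An embeddable polar space of finite rank is regular if and only if it has a tight embedding, that is, a projective embedding spanned by two generators. We disprove the conjecture that regularity implies the existence of a tight embedding in arbitrary rank. The counterexamples are symplectic polar spaces all of whose totally isotropic subspaces have smaller dimension than the ambient space. They exist in every uncountable dimension over suitable fields of any characteristic, and in dimension $\mathfrak b$ over every field. In the positive direction we characterize regularity by a condition on generators in a reduced embedding, and we prove the conjecture for polar spaces with an embedding of countable dimension.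
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Polar spaces and embeddings}

A \emph{polar space} $\mathcal S$ is a set of points with a family of subsets, called lines, that satisfies the \emph{one-or-all axiom}: a point is collinear with exactly one point or with all points of any given line. Two points $x,y$ are \emph{collinear}, written $x\perp y$, if they are equal or lie on a common line; otherwise they are \emph{opposite}. We write $x^\perp$ for the set of points collinear with $x$, and $X^\perp=\bigcap_{x\in X}x^\perp$ for a set $X$ of points. A \emph{subspace} is a set of points that contains every line meeting it in two points, and $\langle X\rangle_{\mathcal S}$ is the smallest subspace containing $X$. By the one-or-all axiom every $X^\perp$ is a subspace. A subspace is \emph{singular} if its points are pairwise collinear, and a \emph{generator} is a maximal singular subspace. Two generators are \emph{opposite} if they are disjoint.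

Throughout, $\mathcal S$ is \emph{non-degenerate} (no point is collinear with all points), \emph{thick-lined} (every line has at least three points), and has at least one line. An \emph{embedding} $\varepsilon\colon\mathcal S\to\mathrm{PG}(V)$, with $V$ a vector space over a division ring, is an injective map from the points of $\mathcal S$ to the points of $\mathrm{PG}(V)$ that maps lines \emph{onto} lines and whose image spans $V$; its dimension is $\dim V$. We consider only \emph{embeddable} polar spaces, those that have an embedding. In such a space two distinct collinear points $x,y$ lie on a unique line $xy$, and a singular subspace $X$ is mapped onto the set of all points of a vector subspace of $V$, which we again denote by $\varepsilon(X)$. So $X$ is a projective space, and its \emph{rank}, the projective dimension plus one, is $\dim\varepsilon(X)$. The rank $\mathrm{rk}(\mathcal S)\ge 2$ is the supremum of the ranks of the generators; it may be infinite. Brackets $\langle\ \rangle$ without subscript denote the linear span in a vector space.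

The basic example is symplectic. Let $K$ be a field and $f$ a non-degenerate alternating form on a $K$-vector space $V$ with $\dim V\ge4$. The polar space $W(V,f)$ has all points of $\mathrm{PG}(V)$ as points and the totally isotropic lines as lines. Its singular subspaces are the totally isotropic subspaces, and the identity map is an embedding.

\subsection{Regularity and tightness}

If $a,b$ are opposite points, the subspace $\{a,b\}^\perp$, with the lines of $\mathcal S$ contained in it, is again a polar space. It may have no lines, in which case its generators are its points. The pair $\{a,b\}$ is \emph{regular} if for any two generators $X,Y$ of $\{a,b\}^\perp$,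
\begin{equation}\label{eq:reg}
(X\cup Y)^\perp=\langle (X\cap Y)\cup\{a,b\}^{\perp\perp}\rangle_{\mathcal S},
\end{equation}
and $\mathcal S$ is \emph{regular} if every pair of opposite points is regular. It makes no difference whether $X=Y$ is allowed here (Lemma~\ref{lem:diagonal}). The inclusion $\supseteq$ in \eqref{eq:reg} always holds: the subspace $(X\cup Y)^\perp$ contains $X\cap Y$ because $X$ and $Y$ are singular, and it contains $\{a,b\}^{\perp\perp}$ because $X\cup Y\subseteq\{a,b\}^\perp$. Regularity says that $(X\cup Y)^\perp$ contains nothing beyond what these two obvious parts generate, and only this inclusion will need proof.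

A family $(M_i)_{i\in I}$ of generators \emph{spans in the embedding} $\varepsilon$ if $\sum_i\varepsilon(M_i)=V$. The embedding is \emph{tight} if some pair of generators spans; such generators are necessarily opposite (see the remark after Corollary~\ref{cor:double}). When $\mathrm{rk}(\mathcal S)=n<\infty$, an embedding is tight if and only if $\dim V=2n$. Regularity is a local and intrinsic condition, tightness a global and extrinsic one. The smallest examples show that both detect the same thing, namely a part of $V$ that the generators do not account for.

\begin{example}\label{ex:quadrics}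
(a) Take the points and lines of the quadric $x_1x_2+x_3x_4=0$ in $\mathrm{PG}(K^4)$. The lines $\langle e_1,e_3\rangle$ and $\langle e_2,e_4\rangle$ are generators and span $K^4$, so the embedding is tight. For $a=e_1$, $b=e_2$ we have $\{a,b\}^\perp=\{e_3,e_4\}$ and $\{a,b\}^{\perp\perp}=\{a,b\}$. With $X=\{e_3\}$, $Y=\{e_4\}$ both sides of \eqref{eq:reg} equal $\{a,b\}$.

(b) Add one coordinate: let $\mathcal Q$ be the quadric $x_0^2+x_1x_2+x_3x_4=0$ in $\mathrm{PG}(K^5)$, with $\mathrm{char}\,K\neq2$. The rank is still $2$, so two generators span at most four dimensions and the embedding is not tight. With $a,b,X,Y$ as before, $\{a,b\}^\perp$ is the conic $x_0^2+x_3x_4=0$ in the plane $\langle e_0,e_3,e_4\rangle$. The points $e_3$, $e_4$, $e_0+e_3-e_4$ of this conic span the plane, so $\{a,b\}^{\perp\perp}=\mathcal Q\cap\langle e_1,e_2\rangle=\{a,b\}$ and the right side of \eqref{eq:reg} is $\{a,b\}$. The left side contains the point $p=e_0+e_1-e_2$. So $\mathcal Q$ is not regular, and the vector $e_0$ is responsible for both failures.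
\end{example}

We quote two known facts.
\begin{itemize}
\item[(i)] An embeddable polar space of finite rank is regular if and only if it admits a tight embedding.
\item[(ii)] There are embeddable polar spaces of infinite rank that admit a tight embedding but are not regular.
\end{itemize}
Thus in infinite rank one half of (i) is lost, and regularity looks like the stronger of the two properties. This suggests the following conjecture, which we take from Pasini~\cite{Pasini} and consider for embeddable polar spaces of arbitrary rank.
\begin{quote}
\emph{Every regular polar space admits a tight embedding.}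
\end{quote}

\subsection{Results}

The conjecture is false, and the obstruction is one of size: all generators may have smaller dimension than the space that they should span. No set-theoretic hypothesis beyond ZFC is needed.

\begin{theorem}\label{thm:A}
Let $k$ be any field and $\kappa$ any uncountable cardinal. There are an extension field $K$ of $k$ and a non-degenerate alternating form $f$ on a $K$-vector space $V$ of dimension $\kappa$ all of whose totally isotropic subspaces have countable dimension. The polar space $W(V,f)$ is regular, and all its generators have rank $\aleph_0$. In no embedding of $W(V,f)$ do fewer than $\kappa$ generators span. In particular, $W(V,f)$ admits no tight embedding.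
\end{theorem}

Here the field is enlarged to suit the dimension. The second theorem keeps the field and fixes the dimension instead. For $\varphi,\psi\in\omega^\omega$ write $\varphi\le^*\psi$ (respectively $\varphi<^*\psi$) if $\varphi(k)\le\psi(k)$ (respectively $\varphi(k)<\psi(k)$) for all but finitely many $k$. The cardinal $\mathfrak b$ is the least size of a subset of $\omega^\omega$ that has no upper bound for $\le^*$. It satisfies $\aleph_1\le\mathfrak b\le2^{\aleph_0}$, and it is a regular cardinal: a union of fewer than $\mathfrak b$ sets of size less than $\mathfrak b$ has size less than $\mathfrak b$.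

\begin{theorem}\label{thm:B}
For every field $K$ there is a non-degenerate alternating form $f$ on a $K$-vector space $V$ of dimension $\mathfrak b$ all of whose totally isotropic subspaces have dimension less than $\mathfrak b$. The polar space $W(V,f)$ is regular, and in no embedding of it do fewer than $\mathfrak b$ generators span. In particular, $W(V,f)$ admits no tight embedding.
\end{theorem}

The third theorem says what is true. For an embedding $\varepsilon\colon\mathcal S\to\mathrm{PG}(V)$ and a point $y$ put $H_y=\langle\varepsilon(y^\perp)\rangle$. Call $\varepsilon$ \emph{reduced} if $\bigcap_yH_y=0$. For a generator $M$, identified with the vector space $\varepsilon(M)$, put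
\[
M^0=\bigcap_{y\in M}H_y\supseteq M .
\]

\begin{theorem}\label{thm:C}
Every embeddable polar space $\mathcal S$ has a reduced embedding. Fix one, $\varepsilon\colon\mathcal S\to\mathrm{PG}(V)$.
\begin{enumerate}
\item[(1)] $\mathcal S$ is regular if and only if $M^0=M$ for every generator $M$.
\item[(2)] If $\mathcal S$ admits some tight embedding, then $\varepsilon$ is tight, and $M^0=M$ for some generator $M$. Conversely, if $\dim V\le\aleph_0$, the rank of $\mathcal S$ is infinite, and $M^0=M$ for some generator $M$, then $\varepsilon$ is tight.
\item[(3)] Every regular polar space with an embedding of countable dimension admits a tight embedding.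
\end{enumerate}
\end{theorem}

The quotient $M^0/M$ is the abstract form of the vector $e_0$ in Example~\ref{ex:quadrics}(b). Regularity means that it vanishes for \emph{every} generator; tightness forces it to vanish for \emph{one}, and in countable dimension and infinite rank this necessary condition is sufficient. Theorems~\ref{thm:A} and~\ref{thm:C}(3) together show that countable dimension is the exact threshold for the conjecture.

Sections~\ref{sec:emb}--\ref{sec:A} give a short and self-contained disproof: symplectic spaces are regular, spanning by generators in an arbitrary embedding of $W(V,f)$ can be read off in $V$, and a form with indeterminate entries has only small isotropic subspaces. Section~\ref{sec:B} replaces the indeterminates by a combinatorial device. Sections~\ref{sec:hyper}--\ref{sec:tight} prove Theorem~\ref{thm:C} and use only Section~\ref{sec:emb}.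

\section{Collinearity and linear span}\label{sec:emb}

We first collect three elementary facts.

\begin{lemma}\label{lem:basic}
Let $\varepsilon\colon\mathcal S\to\mathrm{PG}(V)$ be an embedding and $X$ a set of points.
\begin{enumerate}
\item[(a)] $\varepsilon(\langle X\rangle_{\mathcal S})$ is contained in $\langle\varepsilon(X)\rangle$.
\item[(b)] If the points of $X$ are pairwise collinear, then $\langle X\rangle_{\mathcal S}$ is singular, its image is all of $\langle\varepsilon(X)\rangle$, and $X$ lies in a generator.
\item[(c)] Let $T$ be a subspace of $\mathcal S$ and $X\subseteq T$ a singular subspace. Then $X$ is maximal among the singular subspaces contained in $T$ if and only if $X^\perp\cap T=X$. In particular $M^\perp=M$ for every generator $M$.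
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The points of $\mathcal S$ mapped into a given vector subspace form a subspace of $\mathcal S$.

(b) From $X\subseteq X^\perp$ we get $\langle X\rangle_{\mathcal S}\subseteq X^\perp$, that is, $X\subseteq\langle X\rangle_{\mathcal S}^\perp$, and hence $\langle X\rangle_{\mathcal S}\subseteq\langle X\rangle_{\mathcal S}^\perp$. The image of this singular subspace is a vector subspace containing $\varepsilon(X)$; combine with (a). Zorn's lemma gives a generator.

(c) If $p\in X^\perp\cap T$, then $\langle X\cup\{p\}\rangle_{\mathcal S}\subseteq T$ is singular by (b), so maximality gives $p\in X$. Conversely, a singular subspace of $T$ containing $X$ lies in $X^\perp\cap T$.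
\end{proof}

The conjecture quantifies over all embeddings, so we need a property of embeddings that does not depend on a form. If collinearity is given by a form $f$ on $V$, then $H_y$ lies in the kernel of $f(\cdot,y)$, so a point in $H_y$ is collinear with $y$. The next lemma obtains the same conclusion from the one-or-all axiom.

\begin{lemma}\label{lem:H}
Let $\varepsilon\colon\mathcal S\to\mathrm{PG}(V)$ be an embedding and $y,z$ points. If $\varepsilon(z)\in H_y$, then $z\perp y$.
\end{lemma}

\begin{proof}
Fix $y$ and suppose that the lemma fails. Among all choices of $z\notin y^\perp$ and $t_1,\dots,t_k\in y^\perp$ with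
\[
\varepsilon(z)\in A:=\langle\varepsilon(y),\varepsilon(t_1),\dots,\varepsilon(t_k)\rangle
\]
take one with $k$ minimal. Since $z\ne y$ and $\varepsilon$ is injective, $k\ge1$, and $t_k\neq y$ by minimality. The idea is to move $t_k$ along the line $yt_k$ until it is collinear with $z$, and then to move $z$ into a smaller span. Let $t$ be the point of $yt_k$ collinear with $z$; then $t\ne y$, and $t\neq z$ because $t\perp y$. Put $B=\langle\varepsilon(y),\varepsilon(t_1),\dots,\varepsilon(t_{k-1})\rangle$, so that $A=B+\varepsilon(t)$. By minimality $\varepsilon(z)\notin B$; hence $B$ is a hyperplane of $A$ and $\varepsilon(t)\notin B$. The line $zt$ is mapped \emph{onto} a line of $\mathrm{PG}(A)$, and this line meets $B$ in a point $\varepsilon(w)$ with $w\in zt$, $w\ne t$. As $z\not\perp y$, the point $t$ is the only point of $zt$ collinear with $y$, so $w\notin y^\perp$. But $\varepsilon(w)\in B$, against the minimality of $k$.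
\end{proof}

\begin{corollary}\label{cor:double}
If $\varepsilon(p)\in\langle\varepsilon(x_1),\dots,\varepsilon(x_r)\rangle$, then $p\in\{x_1,\dots,x_r\}^{\perp\perp}$.
\end{corollary}

\begin{proof}
If $y\in\{x_1,\dots,x_r\}^\perp$, then all $\varepsilon(x_i)$ lie in $H_y$, so $\varepsilon(p)\in H_y$ and $p\perp y$.
\end{proof}

The conclusion of the corollary does not mention $\varepsilon$; this is what lets us carry linear dependence from one embedding to another. Note also that two generators $M,M'$ that span are disjoint: a point $y\in M\cap M'$ would have $H_y=V$ and would be collinear with all points by Lemma~\ref{lem:H}.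

\section{Symplectic spaces}\label{sec:sympl}

Let $\mathcal S=W(V,f)$. We use $\perp$ also for orthogonality of vectors and subspaces. For points $x_1,\dots,x_r$,
\begin{equation}\label{eq:sympdouble}
\{x_1,\dots,x_r\}^{\perp\perp}\ \text{is the set of points of}\ \langle x_1,\dots,x_r\rangle .
\end{equation}
The inclusion $\supseteq$ is Corollary~\ref{cor:double}. Conversely, if the functional $f(\cdot,p)$ vanishes on $\bigcap_i\ker f(\cdot,x_i)$, then $f(\cdot,p)=\sum_ic_if(\cdot,x_i)$ for some scalars $c_i$, and $p=\sum_ic_ix_i$ because $f$ is non-degenerate.

\begin{proposition}\label{prop:sympreg}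
$W(V,f)$ is regular.
\end{proposition}

\begin{proof}
Let $a\not\perp b$ and let $U$ be the vector space $\langle a,b\rangle^\perp$, so that $V=\langle a,b\rangle\oplus U$. Let $X,Y$ be generators of $\{a,b\}^\perp$, equal or not; then $U\cap X^\perp=X$ and $U\cap Y^\perp=Y$ by Lemma~\ref{lem:basic}(c). Let $p\in(X\cup Y)^\perp$ and write $p=h+u$ with $h\in\langle a,b\rangle$, $u\in U$. Both $p$ and $h$ are orthogonal to $X$ and $Y$, hence so is $u$, and $u\in X\cap Y$. If $h=0$, then $p\in X\cap Y$; if $u=0$, then $p\in\{a,b\}^{\perp\perp}$ by \eqref{eq:sympdouble}. Otherwise $h\perp u$, and $p$ lies on the totally isotropic line joining the point $\langle h\rangle$ of $\{a,b\}^{\perp\perp}$ to the point $\langle u\rangle$ of $X\cap Y$.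
\end{proof}

A symplectic space can have embeddings other than the identity.

\begin{example}\label{ex:char2}
Let $\mathcal Q$ be the quadric of Example~\ref{ex:quadrics}(b), now over a perfect field $K$ of characteristic $2$. Two points of $\mathcal Q$ are collinear when they are orthogonal for the bilinear form $f(x,y)=x_1y_2+x_2y_1+x_3y_4+x_4y_3$, whose radical is $\langle e_0\rangle$. The projection $(x_0,\dots,x_4)\mapsto(x_1,\dots,x_4)$ is a bijection from $\mathcal Q$ to $\mathrm{PG}(K^4)$, because $x_0$ is the unique square root of $x_1x_2+x_3x_4$, and it preserves $f$. So $\mathcal Q\cong W(K^4,f)$, and this regular space has a $5$-dimensional embedding, which is not tight.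
\end{example}

To exclude tight embeddings we must therefore control all embeddings at once.

\begin{proposition}\label{prop:transfer}
If generators $(M_i)_{i\in I}$ of $W(V,f)$ span in some embedding $\varepsilon\colon W(V,f)\to\mathrm{PG}(V')$, then $V=\sum_iM_i$.
\end{proposition}

\begin{proof}
Let $p$ be a point. Then $\varepsilon(p)=\langle m_1+\dots+m_r\rangle$ with $0\ne m_j\in\varepsilon(M_{i_j})$, and $\langle m_j\rangle=\varepsilon(x_j)$ for a point $x_j\in M_{i_j}$. By Corollary~\ref{cor:double}, $p\in\{x_1,\dots,x_r\}^{\perp\perp}$, and by \eqref{eq:sympdouble} $p$ lies in $\langle x_1,\dots,x_r\rangle\subseteq\sum_iM_i$ in $V$.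
\end{proof}

For symplectic spaces the conjecture has now become a statement of linear algebra: it asserts that every non-degenerate alternating space is the sum of two totally isotropic subspaces. It fails as soon as $\dim V$ is infinite and all totally isotropic subspaces have dimension less than $\dim V$. The next two sections construct such forms.

\section{A generic form: proof of Theorem~\ref{thm:A}}\label{sec:A}

To make orthogonality rare, take the entries of the Gram matrix to be independent. Let $K=k(t_{\alpha\beta})$, with one indeterminate $t_{\alpha\beta}=t_{\beta\alpha}$ for each two-element subset $\{\alpha,\beta\}$ of $\kappa$. Let $V$ have basis $(e_\alpha)_{\alpha<\kappa}$ and let $f$ be the alternating form with $f(e_\alpha,e_\beta)=t_{\alpha\beta}$ for $\alpha<\beta$.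

No two basis vectors are orthogonal, but there are orthogonal pairs with disjoint supports:
\[
f(e_0,\;t_{02}e_1-t_{01}e_2)=t_{02}t_{01}-t_{01}t_{02}=0 .
\]
The cancellation occurs because the \emph{coefficients} of the second vector mention the index $0$, which is in the \emph{support} of the first. We show that this is the only mechanism. For $v\in V$ let $\mathrm{supp}(v)$ be the set of $\alpha$ for which the coefficient of $e_\alpha$ is non-zero, and fix a finite set $A(v)\supseteq\mathrm{supp}(v)$ such that all coefficients of $v$ lie in $k(t_{\gamma\delta}:\gamma,\delta\in A(v))$; take $A(e_\delta)=\{\delta\}$.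

\begin{lemma}\label{lem:generic}
If $u,v\ne0$ and $\mathrm{supp}(u)\cap A(v)=\emptyset=\mathrm{supp}(v)\cap A(u)$, then $f(u,v)\ne0$.
\end{lemma}

\begin{proof}
Write $u=\sum c_\alpha e_\alpha$ and $v=\sum d_\beta e_\beta$, with sums over the supports, which are disjoint. Let $L$ be the field generated over $k$ by the indeterminates with both indices in $A(u)$ or both indices in $A(v)$; it contains all $c_\alpha$ and $d_\beta$. For $\alpha\in\mathrm{supp}(u)$ and $\beta\in\mathrm{supp}(v)$ the indeterminate $t_{\alpha\beta}$ is not among these generators, since $\beta\notin A(u)$ and $\alpha\notin A(v)$, and different pairs $(\alpha,\beta)$ give different indeterminates, since the supports are disjoint. So these $t_{\alpha\beta}$ are linearly independent over $L$, and $f(u,v)=\sum\pm c_\alpha d_\beta t_{\alpha\beta}\ne0$.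
\end{proof}

The form $f$ is non-degenerate: if $v\neq0$ and $\delta\notin A(v)$, then $f(v,e_\delta)\neq0$ by the lemma.

A vector mentions only finitely many indices. In a sequence $u_0,u_1,\dots$ of length $\omega$ each vector can still mention all earlier supports, since there are finitely many of them. A vector that comes after infinitely many others cannot, and in uncountable dimension such a vector is available.

\begin{lemma}\label{lem:ctble}
Every totally isotropic subspace of $V$ has countable dimension.
\end{lemma}

\begin{proof}
Let $U\le V$ have uncountable dimension. For a countable set $S\subseteq\kappa$, the coordinate projection $U\to\langle e_\alpha:\alpha\in S\rangle$ has a target of countable dimension, hence a non-zero kernel; so $U$ contains a non-zero vector with support disjoint from $S$. Choose recursively non-zero vectors $u_0,u_1,\ldots\in U$ and then $u_\omega\in U$, such that $\mathrm{supp}(u_j)\cap A(u_i)=\emptyset$ whenever $i<j\le\omega$. The last step, with $S=\bigcup_{i<\omega}A(u_i)$, is the one that needs uncountable dimension. The supports of the $u_i$ are pairwise disjoint and $A(u_\omega)$ is finite, so $\mathrm{supp}(u_i)\cap A(u_\omega)=\emptyset$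 for some $i<\omega$. By Lemma~\ref{lem:generic}, $f(u_i,u_\omega)\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The space $W(V,f)$ is regular by Proposition~\ref{prop:sympreg}. A generator $M$ satisfies $M=M^\perp$. If $\dim M=n$ were finite, $M^\perp$ would have codimension at most $n$ and $\dim V\le 2n$. So $\dim M=\aleph_0$ by Lemma~\ref{lem:ctble}. If generators $(M_i)_{i\in I}$ span in some embedding, then $\kappa=\dim V\le\max(|I|,\aleph_0)$ by Proposition~\ref{prop:transfer}, and $|I|\ge\kappa$ because $\kappa$ is uncountable.
\end{proof}

\section{A form over every field: proof of Theorem~\ref{thm:B}}\label{sec:B}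

Over a small field there are no indeterminates, so we use a Gram matrix with entries $0$ and $1$ above the diagonal: $f_0(e_\xi,e_\eta)=g(\xi,\eta)\in\{0,1\}$ for $\xi<\eta$. The danger is cancellation. If $g\equiv1$, no two basis vectors are orthogonal, but
\[
f_0(e_{\alpha}-e_{\alpha'},\,e_{\beta}-e_{\beta'})=1-1-1+1=0\qquad(\alpha<\alpha'<\beta<\beta'),
\]
and such differences span a totally isotropic subspace of full dimension. Cancellation is impossible, whatever the coefficients and the field, if $g$ takes the value $1$ at exactly one pair in $a\times b$, where $a$ and $b$ are the two supports. So we want $g$ such that every large family of disjoint finite sets contains $a$ and $b$ with this pattern. We attach a function $\varphi_\xi\in\omega^\omega$ to each index, count crossings of the graphs of $\varphi_\xi$ and $\varphi_\eta$, and use the count as the code of an instruction that determines $g(\xi,\eta)$. The point is that the counts for all pairs in $a\times b$ can be steered into one interval of prescribed position, so that all pairs receive the same instruction.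

\subsection{A scale and its oscillation}

Let $\{\gamma_\xi:\xi<\mathfrak b\}$ be unbounded for $\le^*$. Define $\varphi_\xi$ recursively: the fewer than $\mathfrak b$ functions $\varphi_\eta$ ($\eta<\xi$) have an upper bound $\psi$, and we put $\varphi_\xi(k)=\sum_{j\le k}(\psi(j)+\gamma_\xi(j)+1)$. Each $\varphi_\xi$ is strictly increasing, $\varphi_\xi<^*\varphi_\eta$ for $\xi<\eta$ (so the $\varphi_\xi$ are distinct), and
\begin{equation}\label{eq:unbounded}
\text{if } E\subseteq\mathfrak b \text{ and } |E|=\mathfrak b,\text{ then }\{\varphi_\xi:\xi\in E\}\text{ has no upper bound for }\le^* .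
\end{equation}
Indeed, $E$ is cofinal in $\mathfrak b$, so an upper bound would bound every $\varphi_\xi$ and hence every $\gamma_\xi$. For $\varphi,\psi\in\omega^\omega$ let
\[
\mathrm{osc}(\varphi,\psi)=|\{k:\varphi(k)\le\psi(k)\ \text{and}\ \varphi(k+1)>\psi(k+1)\}|
\]
be the number of times that $\varphi$ overtakes $\psi$. For $\xi<\eta$ the number $\mathrm{osc}(\varphi_\xi,\varphi_\eta)$ is finite, since $\varphi_\xi<^*\varphi_\eta$.

\begin{lemma}[after Todorcevic]\label{lem:osc}
Let $A$ be a family of $\mathfrak b$ pairwise disjoint $n$-element subsets $a=\{a_1<\dots<a_n\}$ of $\mathfrak b$. There are $h_{st}\in\omega$ $(1\le s,t\le n)$ such that for each $N\in\omega$ there are $a,b\in A$ with $\max a<\min b$ and $\mathrm{osc}(\varphi_{a_s},\varphi_{b_t})=h_{st}+N$ for all $s,t$.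
\end{lemma}

Consider first $n=1$. By \eqref{eq:unbounded}, any initial segment shared by $\mathfrak b$ of our functions extends to a segment $\sigma$ after which functions of the family take arbitrarily large values at the next position. Build two functions $\varphi_a,\varphi_b$ by longer and longer such segments, in turns. At the end of its current segment $\varphi_a$ jumps above the last value of the current, longer segment of $\varphi_b$; as both functions increase, $\varphi_a$ stays above until that segment ends. Then $\varphi_b$ jumps in the same way (Figure~\ref{fig:leap}). Each round costs exactly one overtaking. Two difficulties remain. After the last round $\varphi_a$ must stay below $\varphi_b$ forever; for this we take $a$ from a countable set and $b$ above an ordinal $\xi_0$ whose function separates the two. And for $n>1$ the $n$ coordinates jump at different positions; we let all jumps of $a$ in one round precede all jumps of $b$.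

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.1,yscale=0.8]
\draw[->] (0,0)--(9,0) node[right]{$k$};
\draw[thick] (0,0.2)--(1.2,0.4)--(1.5,1.2)--(4.2,1.6)--(4.5,2.8)--(8.5,3.3) node[right]{$\varphi_{a}$};
\draw[thick,dashed] (0,0.5)--(2.7,0.9)--(3,2.0)--(5.7,2.4)--(6,3.7)--(8.5,4.1) node[right]{$\varphi_{b}$};
\draw[dotted] (1.5,0) node[below]{$\lambda^0$}--(1.5,1.2);
\draw[dotted] (3,0) node[below]{$\mu^0$}--(3,2.0);
\draw[dotted] (4.5,0) node[below]{$\lambda^1$}--(4.5,2.8);
\draw[dotted] (6,0) node[below]{$\mu^1$}--(6,3.7);
\end{tikzpicture}
\caption{Two increasing functions overtake each other in turns. The function $\varphi_a$ jumps at $\lambda^0,\lambda^1$ and $\varphi_b$ at $\mu^0,\mu^1$; each jump exceeds the value of the other function just before its next jump. After position $\lambda^0$, $\varphi_a$ overtakes $\varphi_b$ exactly once.}\label{fig:leap}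
\end{figure}

\begin{proof}[Proof of Lemma~\ref{lem:osc}]
For $l\in\omega$ let $\varphi|l$ be the restriction of $\varphi$ to $\{0,\dots,l-1\}$, and for $a\in A$ let $a|l=(\varphi_{a_1}|l,\dots,\varphi_{a_n}|l)$. Such a tuple is a \emph{node}; there are countably many nodes.

\emph{Step 1: full families.} Call $C\subseteq A$ \emph{full} if $\{c'\in C:c'|l=c|l\}$ has size $\mathfrak b$ for all $c\in C$ and $l\in\omega$. Every $C\subseteq A$ of size $\mathfrak b$ contains a full family of size $\mathfrak b$: delete all members that pass through a node through which fewer than $\mathfrak b$ members of $C$ pass. This removes a countable union of sets of size less than $\mathfrak b$, so fewer than $\mathfrak b$ members, and every node of a remaining member still carries $\mathfrak b$ remaining members.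

\emph{Step 2: stems.} Let $C\subseteq A$, $c\in C$, $l\in\omega$. A \emph{$C$-stem over $c|l$} is a tuple $\sigma=(\sigma_1,\dots,\sigma_n)$ of finite sequences of lengths $\lambda_s\ge l$, together with members $c^i\in C$ ($i<\omega$), its \emph{witnesses}, such that for all $s$
\[
c^i|l=c|l,\qquad \varphi_{c^i_s}|\lambda_s=\sigma_s,\qquad \varphi_{c^i_s}(\lambda_s)\to\infty\quad(i\to\infty).
\]
Thus $\sigma_s$ extends $\varphi_{c_s}|l$, and for any $r\in\omega$ some witness $c'$ has $\varphi_{c'_s}(\lambda_s)>r$ for all $s$ simultaneously. We claim that a stem over $c|l$ exists if $C$ is full. Let $D=\{c'\in C:c'|l=c|l\}$, so $|D|=\mathfrak b$. Suppose that for every $k$ the set $\{\min_s\varphi_{c'_s}(k):c'\in D\}$ is bounded, by $\psi(k)$ say. For $c'\in D$ the minimum is attained at $s=1$ for large $k$, because $c'_1$ is the least element of $c'$; so $\varphi_{c'_1}\le^*\psi$. The ordinals $c'_1$ are distinct, as the members of $A$ are disjoint, and this contradicts \eqref{eq:unbounded}. Hence there are $k$ and $c^i\in D$ with $\min_s\varphi_{c^i_s}(k)\ge i$. Pass to a subsequence along which each of the finitely many sequences $(\varphi_{c^i_s}(j))_i$,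 $j\le k$, $s\le n$, is constant or tends to infinity. For $j=k$ they tend to infinity. Let $\lambda_s$ be the least $j$ for which $(\varphi_{c^i_s}(j))_i$ tends to infinity, and $\sigma_s$ the common value of $\varphi_{c^i_s}|\lambda_s$. Then $\lambda_s\ge l$, because the sequences with $j<l$ are constant.

\emph{Step 3: separating $a$ from $b$.} By Step 1 we may assume that $A$ is full. For each node of a member of $A$ fix an $A$-stem over it, and let $A_0$ be the countable set of all witnesses of these stems. Fix $\xi_0<\mathfrak b$ above all ordinals in members of $A_0$. Fewer than $\mathfrak b$ members $b\in A$ have $\min b\le\xi_0$, by disjointness. For each of the others there is $m$ with $\varphi_{\xi_0}(k)\le\varphi_{b_t}(k)$ for all $t$ and all $k\ge m$. One value $m_0$ serves $\mathfrak b$ of them, and among these we choose a full family $B$ of size $\mathfrak b$.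

\emph{Step 4: the rounds.} We construct $A$-stems $\sigma^j$, from the fixed list, with lengths $\lambda^j_s$, and $B$-stems $\tau^j$ with lengths $\mu^j_t$. Let $\sigma^0$ be the fixed stem over the empty node. Let $\tau^0$ be a $B$-stem over $b|l$ for some $b\in B$ and some $l\geq m_0$ with $l>\max_s\lambda^0_s$. Given $\sigma^j,\tau^j$ with $\max_s\lambda^j_s<\min_t\mu^j_t$, proceed as follows.
\begin{itemize}
\item Choose a witness $a^j\in A_0$ of $\sigma^j$ with $\varphi_{a^j_s}(\lambda^j_s)>\max_t\tau^j_t(\mu^j_t-1)$ for all $s$, and let $\sigma^{j+1}$ be the fixed stem over $a^j|l$ for some $l>\max_t\mu^j_t$.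
\item Choose a witness $b^j\in B$ of $\tau^j$ with $\varphi_{b^j_t}(\mu^j_t)>\max_s\sigma^{j+1}_s(\lambda^{j+1}_s-1)$ for all $t$, and let $\tau^{j+1}$ be a $B$-stem over $b^j|l'$ for some $l'>\max_s\lambda^{j+1}_s$.
\end{itemize}
Then $\lambda^j_s<\mu^j_t<\lambda^{j+1}_{s'}$ for all $s,s',t$. Moreover $\sigma^{j+1}_s$ extends $\sigma^j_s$ and takes the value $\varphi_{a^j_s}(\lambda^j_s)$ at $\lambda^j_s$, and $\tau^{j+1}_t$ extends $\tau^j_t$ and takes the value $\varphi_{b^j_t}(\mu^j_t)$ at $\mu^j_t$. Therefore, for all $j,s,t$,
\begin{equation}\label{eq:jumps}
\sigma^{j+1}_s(\lambda^j_s)>\tau^j_t(\mu^j_t-1),\qquad \tau^{j+1}_t(\mu^j_t)>\sigma^{j+1}_s(\lambda^{j+1}_s-1).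
\end{equation}

\emph{Step 5: stopping after $N$ rounds.} Let $a=a^N\in A_0$. Choose $k^*\ge\max_t\mu^N_t$ with $\varphi_{a_s}(k)<\varphi_{\xi_0}(k)$ for all $s$ and all $k\ge k^*$. The function $\varphi_{\xi_0}$ separates only beyond $k^*$, so the last jump of $b$ has to cover the stretch up to $k^*$: let $b\in B$ be a witness of $\tau^N$ with $\varphi_{b_t}(\mu^N_t)>\max_s\varphi_{a_s}(k^*)$ for all $t$. Then $\max a<\xi_0<\min b$. Fix $s,t$ and write $\varphi=\varphi_{a_s}$, $\psi=\varphi_{b_t}$, $\lambda^j=\lambda^j_s$, $\mu^j=\mu^j_t$. The function $\varphi$ extends $\sigma_s^{j}$ for $j\le N+1$ up to position $\lambda^N$ inclusive, and $\psi$ extends $\tau^j_t$ for $j\le N$. Monotonicity and \eqref{eq:jumps} give: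
\begin{itemize}
\item for $\lambda^j\le k<\mu^j$, $0\le j\le N$: $\ \varphi(k)\ge\varphi(\lambda^j)>\psi(\mu^j-1)\ge\psi(k)$;
\item for $\mu^j\le k<\lambda^{j+1}$, $0\le j<N$: $\ \psi(k)\ge\psi(\mu^j)>\varphi(\lambda^{j+1}-1)\ge\varphi(k)$;
\item for $\mu^N\le k\le k^*$: $\ \psi(k)\ge\psi(\mu^N)>\varphi(k^*)\ge\varphi(k)$;
\item for $k>k^*$: $\ \varphi(k)<\varphi_{\xi_0}(k)\le\psi(k)$, since $k\ge\mu^0\geq m_0$.
\end{itemize}
So the positions $k\ge\lambda^0$ counted by $\mathrm{osc}(\varphi,\psi)$ are exactly $k=\lambda^j-1$ for $1\le j\le N$. Whether a position $k<\lambda^0-1$ is counted depends only on $\sigma^0_s$ and $\tau^0_t$, because $\lambda^0<\mu^0$. The position $k=\lambda^0-1$, if $\lambda^0>0$, is counted if and only if $\sigma^0_s(k)\le\tau^0_t(k)$, because $\varphi(\lambda^0)>\psi(\lambda^0)$ holds in any case. Let $h_{st}$ be the number of counted positions below $\lambda^0$. It does not depend on $N$, and $\mathrm{osc}(\varphi,\psi)=h_{st}+N$.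
\end{proof}

\subsection{The form}

The lemma controls the $n^2$ oscillations only up to the offsets $h_{st}$, so the instruction coded by a number should be constant on long intervals. List the countable set $\omega^{<\omega}$ of finite sequences as $\rho^0,\rho^1,\dots$ with every sequence occurring infinitely often, and put $\theta(r)=\rho^i$ for $i^2\le r<(i+1)^2$. Then $\theta$ takes every value constantly on arbitrarily long intervals. For $\xi<\eta<\mathfrak b$ put
\[
g(\xi,\eta)=\begin{cases}1&\text{if both $\varphi_\xi$ and $\varphi_\eta$ extend the sequence }\theta(\mathrm{osc}(\varphi_\xi,\varphi_\eta)),\\ 0&\text{otherwise.}\end{cases}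
\]
Let $V_0$ be the $K$-vector space with basis $(e_\xi)_{\xi<\mathfrak b}$ and $f_0$ the alternating form with $f_0(e_\xi,e_\eta)=g(\xi,\eta)$ for $\xi<\eta$.

\begin{lemma}\label{lem:smallb}
Every totally isotropic subspace of $(V_0,f_0)$ has dimension less than $\mathfrak b$.
\end{lemma}

\begin{proof}
Let $U\le V_0$ have dimension $\mathfrak b$. If $S\subseteq\mathfrak b$ and $|S|<\mathfrak b$, the projection $U\to\langle e_\xi:\xi\in S\rangle$ has non-zero kernel. By recursion of length $\mathfrak b$, with $S$ the union of the earlier supports, we obtain $\mathfrak b$ non-zero vectors of $U$ with pairwise disjoint supports. For each support $a=\{a_1<\dots<a_n\}$ there is $m$ such that $\varphi_{a_1}|m,\dots,\varphi_{a_n}|m$ are pairwise distinct. There are countably many possibilities for this tuple, so there are $n,m$, pairwise distinct $\rho_1,\dots,\rho_n\in\omega^m$, and a family $A$ of $\mathfrak b$ supports with $\varphi_{a_s}|m=\rho_s$ for all $a\in A$ and all $s$. Let $u_a=\sum_sc^a_se_{a_s}$, with all $c^a_s\neq0$, be the vector with support $a$. Take $h_{st}$ from Lemma~\ref{lem:osc}, choose $N$ such that $\theta$ equals $\rho_1$ on $[N,N+\max_{s,t}h_{st}]$,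 and let $a,b\in A$ be as in the lemma. Then $a_s<b_t$, and $g(a_s,b_t)=1$ if and only if $\rho_s=\rho_1=\rho_t$, that is, $s=t=1$. Hence $f_0(u_a,u_b)=c^a_1c^b_1\ne0$, and $U$ is not totally isotropic.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $R$ be the radical of $f_0$, put $V=V_0/R$, and let $f$ be the induced non-degenerate form. As $R$ is totally isotropic, $\dim R<\mathfrak b$, so $\dim V=\mathfrak b$. The preimage in $V_0$ of a totally isotropic subspace of $V$ is totally isotropic, so all totally isotropic subspaces of $V$ have dimension less than $\mathfrak b$. The space $W(V,f)$ is regular by Proposition~\ref{prop:sympreg}. Since $\mathfrak b$ is a regular cardinal, a sum of fewer than $\mathfrak b$ generators has dimension less than $\mathfrak b$; by Proposition~\ref{prop:transfer}, fewer than $\mathfrak b$ generators span in no embedding.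
\end{proof}

\section{The hyperplanes $H_y$ and reduced embeddings}\label{sec:hyper}

For Theorem~\ref{thm:C} no form is given. The plan is to show that the subspaces $H_y$ are hyperplanes that behave like the kernels of the functionals $f(\cdot,y)$, and then to argue as one would with a form. We begin with four standard properties of polar spaces, with proofs.

\begin{lemma}\label{lem:polar}
Let $a,b$ be opposite points and $T=\{a,b\}^\perp$.
\begin{enumerate}
\item[(a)] If $q\perp a$ and $q\neq a$, the point $t$ of $aq$ collinear with $b$ lies in $T$, and $q\in at$. Hence $a^\perp=\langle\{a\}\cup T\rangle_{\mathcal S}$, and $X=\langle\{a\}\cup(X\cap b^\perp)\rangle_{\mathcal S}$ for every singular subspace $X\ni a$.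
\item[(b)] For points $x,z$, the inclusion $x^\perp\subseteq z^\perp$ implies $x=z$.
\item[(c)] $T$ is non-empty and non-degenerate. If $\mathcal S$ has infinite rank, so has $T$.
\item[(d)] For every point $y$, the set $y^\perp$ is a maximal proper subspace of $\mathcal S$.
\end{enumerate}
\end{lemma}

\begin{proof}
Every point $z$ is on a line: take any line $\ell$, and if $z\notin\ell$, join $z$ to a point of $\ell$ collinear with it.

(a) We have $t\perp a,b$ and $t\ne a$, so $aq=at$. If $a,q\in X$, then $t\in X\cap b^\perp$.

(b) Suppose $x^\perp\subseteq z^\perp$ and $x\neq z$. Then $x\perp z$, and $x^\perp\subseteq w^\perp$ for every point $w$ of $xz$. Choose $v\not\perp x$, let $w$ be the point of $xz$ collinear with $v$, and choose $p\not\perp w$. Let $v'$ be the point of $vw$ collinear with $p$; then $v'\neq w$, and $v'\neq p$ because $v'\perp w$. The only point of $vw$ collinear with $x$ is $w$, so $v'\not\perp x$. Let $q$ be the point of $pv'$ collinear with $x$; then $q\neq v'$ and $q\in x^\perp\subseteq w^\perp$. Now $w$ is collinear with two points $q,v'$ of $pv'$, hence with $p$, a contradiction.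

(c) A line on $a$ contains a point of $T$, by (a). If $u\in T$ were collinear with all points of $T$, then $a^\perp\subseteq u^\perp$ by (a), so $u=a\notin T$ by (b). By the one-or-all axiom, $a^\perp$ and $b^\perp$ each meet a singular subspace in a hyperplane or contain it; so a singular subspace of rank at least $r+2$ meets $T$ in a singular subspace of rank at least $r$.

(d) Let $z,w\notin y^\perp$; we show $w\in\langle y^\perp\cup\{z\}\rangle_{\mathcal S}$. If $z\perp w$ and $z\neq w$, the line $zw$ meets $y^\perp$ in a point different from $z$, and we are done. So it suffices to join $z$ to $w$ by a path of consecutively collinear points outside $y^\perp$. Let $\ell$ be a line on $z$ and $u$ its unique point in $y^\perp$. If $w$ is collinear with a point of $\ell\setminus\{u\}$, that point gives a path. Otherwise $w\perp u$, and $uw$ meets $y^\perp$ only in $u$. By (c) there is $u'\in\{y,z\}^\perp$ with $u'\not\perp u$. Let $z'$ be a third point of the line $zu'$; it is not in $y^\perp$. Since $u\perp z$ and $u\not\perp u'$, we have $u\not\perp z'$. So $z'$ is collinear with a point $w'\in uw\setminus\{u\}$, and $z,z',w',w$ is a path.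
\end{proof}

Thickness is used in (d), and (d) fails without it: in the complete bipartite graph $K_{3,3}$, with edges as lines, every set of points is a subspace and $y^\perp$ misses two points.

Fix an embedding and regard $\mathcal S$ as a set of points of $\mathrm{PG}(V)$. A letter that denotes a point also denotes a vector representing it, and for a vector $v$ we write $v\in\mathcal S$ if $v\neq0$ and $\langle v\rangle$ is a point of $\mathcal S$. A \emph{singular line} is a line of $\mathcal S$; all its non-zero vectors are in $\mathcal S$. Part (b) of the next lemma is the tool that turns arbitrary vectors into points. For the quadric with quadratic form $q$ and bilinear form $f$ it is the solution of the equation $q(w+cy)=q(w)+cf(w,y)=0$, which is linear in $c$.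

\begin{lemma}\label{lem:hyper}
Let $\mathcal S\subseteq\mathrm{PG}(V)$ be any embedding.
\begin{enumerate}
\item[(a)] $H_y$ is a hyperplane of $V$, and $H_y\cap\mathcal S=y^\perp$.
\item[(b)] If $w\in V\setminus H_y$, there is a scalar $c$ with $w+cy\in\mathcal S\setminus y^\perp$.
\item[(c)] If $a,b$ are opposite and $T=\{a,b\}^\perp$, then $\langle T\rangle=H_a\cap H_b$ and $V=\langle a,b\rangle\oplus\langle T\rangle$.
\item[(d)] For $w\in V$, the set $\{y\in\mathcal S:w\in H_y\}$ is a subspace of $\mathcal S$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The second statement is Lemma~\ref{lem:H}. Let $z\in\mathcal S\setminus y^\perp$; then $z\notin H_y$. The points of $\mathcal S$ in $H_y+\langle z\rangle$ form a subspace that properly contains $y^\perp$. By Lemma~\ref{lem:polar}(d) it is $\mathcal S$, so $H_y+\langle z\rangle=V$.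

(b) By (a), $w=z+u_1+\dots+u_r$ with vectors $z\in\mathcal S\setminus y^\perp$ and $u_i\in y^\perp$. We absorb the $u_i$ one at a time: if $z'\in\mathcal S\setminus y^\perp$ and $u\in y^\perp$, then $z'+u+cy\in\mathcal S\setminus y^\perp$ for some $c$. If $\langle u\rangle=\langle y\rangle$, choose $c$ with $u+cy=0$. Otherwise the singular line $\langle y,u\rangle$ has a point collinear with $z'$; it is not $y$, so it is represented by a vector $u+cy$. Then $z'+u+cy$ lies on the singular line joining $z'$ to $u+cy$, and it is outside $H_y$ because $z'\notin H_y$ and $u+cy\in H_y$. After $r$ steps we reach $w+c'y\in\mathcal S\setminus y^\perp$.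

(c) By Lemma~\ref{lem:polar}(a), $H_a=\langle a\rangle+\langle T\rangle$. As $\langle T\rangle\subseteq H_b$ and $a\notin H_b$, this sum is direct and $H_a\cap H_b=\langle T\rangle$. Finally $V=\langle b\rangle\oplus H_a$.

(d) Let $y\neq y'$ be collinear with $w\in H_y\cap H_{y'}$, and let $z\in yy'$. If $w\notin H_z$, then (b) gives $p=w+cz\in\mathcal S\setminus z^\perp$. But $w,z\in H_y\cap H_{y'}$, so $p\in\{y,y'\}^\perp\subseteq z^\perp$ by (a), a contradiction.
\end{proof}

\begin{proposition}\label{prop:reduced}
Let $\mathcal S\subseteq\mathrm{PG}(V)$ be an embedding and $R=\bigcap_yH_y$. Then the projection to $\mathrm{PG}(V/R)$ is a reduced embedding of $\mathcal S$.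
\end{proposition}

\begin{proof}
A point of $\mathcal S$ in $R$ would be collinear with all points, so $R$ contains none. Hence singular lines meet $R$ trivially and are mapped onto lines of $\mathrm{PG}(V/R)$. If points $x\ne z$ had the same image, $\langle x,z\rangle$ would contain a vector $0\neq r\in R$, and $\langle x,r\rangle=\langle x,z\rangle=\langle z,r\rangle$. Then $x\in H_y$ if and only if $z\in H_y$, for all $y$, so $x^\perp=z^\perp$, against Lemma~\ref{lem:polar}(b). In the new embedding $y^\perp$ spans $H_y/R$, and these subspaces intersect in $0$.
\end{proof}

Reducedness is the analogue of non-degeneracy of the form. It gives the analogue of \eqref{eq:sympdouble} for two opposite points.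

\begin{lemma}\label{lem:hypline}
Let $\mathcal S\subseteq\mathrm{PG}(V)$ be reduced and $a,b$ opposite. Then $\{a,b\}^{\perp\perp}=\mathcal S\cap\langle a,b\rangle$.
\end{lemma}

\begin{proof}
The inclusion $\supseteq$ is Corollary~\ref{cor:double}. Let $p\in\{a,b\}^{\perp\perp}$ and $T=\{a,b\}^\perp$, and write $p=\alpha a+\beta b+w$ with $w\in H_a\cap H_b$, by Lemma~\ref{lem:hyper}(c). For $y\in T$ we have $p,a,b\in H_y$, so $w\in H_y$. The subspace $\{y:w\in H_y\}$ of $\mathcal S$ contains $a$, $b$ and $T$, hence $a^\perp$ and $b\notin a^\perp$, hence all of $\mathcal S$ by Lemma~\ref{lem:polar}(a),(d). So $w\in\bigcap_yH_y=0$.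
\end{proof}

\begin{example}\label{ex:M0}
In our examples collinearity is orthogonality for a bilinear form $f$, so $H_y\subseteq\ker f(\cdot,y)\neq V$, and equality holds by Lemma~\ref{lem:hyper}(a). For $W(V,f)$ the identity embedding is reduced and $M^0=M^\perp=M$, so Theorem~\ref{thm:C}(1) contains Proposition~\ref{prop:sympreg}. For the quadric $\mathcal Q$ and its generator $M=\langle e_1,e_3\rangle$ we get $M^0=\langle e_0,e_1,e_3\rangle\neq M$. If $\mathrm{char}\,K\ne2$, the embedding is reduced and $\mathcal Q$ is not regular, as the theorem predicts. Over a perfect field of characteristic $2$ the quadric is regular (Example~\ref{ex:char2}) but $R=\langle e_0\rangle$. So parts (1) and (2) of Theorem~\ref{thm:C} fail for embeddings that are not reduced.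
\end{example}

\section{Regularity: proof of Theorem~\ref{thm:C}(1)}\label{sec:reg}

From now on $\mathcal S\subseteq\mathrm{PG}(V)$ is a reduced embedding. The condition $M^0=M$ concerns one generator at a time, so we want to use \eqref{eq:reg} with $X=Y$.

\begin{lemma}\label{lem:diagonal}
Let $a,b$ be opposite and $T=\{a,b\}^\perp$. If \eqref{eq:reg} holds for all pairs of distinct generators of $T$, then $X^\perp=\langle X\cup\{a,b\}^{\perp\perp}\rangle_{\mathcal S}$ for every generator $X$ of $T$.
\end{lemma}

\begin{proof}
We build a second generator that meets $X$ in a hyperplane. Choose $x\in X$ and, by Lemma~\ref{lem:polar}(c), $t\in T$ with $t\not\perp x$. Put $Z=X\cap t^\perp$ and $Y=\langle\{t\}\cup Z\rangle_{\mathcal S}\subseteq T$. Then $Y$ is singular, $Y\neq X$, $X\cap Y=Z$ because $Y\subseteq t^\perp$, and $X=\langle\{x\}\cup Z\rangle_{\mathcal S}$ by Lemma~\ref{lem:polar}(a). To see that $Y$ is a generator of $T$, let $p\in T\cap Y^\perp$, $p\ne t$, and let $p'$ be the point of $pt$ collinear with $x$; then $p'\neq t$. It lies in $T$ and is collinear with $x$ and all points of $Z$, so $p'\in T\cap X^\perp=X$. Thus $p'\in Z$ and $p\in tp'\subseteq Y$.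

Now let $p\in X^\perp$, $p\neq x$. The line $xp\subseteq X^\perp$ contains a point $p'\neq x$ collinear with $t$. Then $p'\in(X\cup Y)^\perp=\langle Z\cup\{a,b\}^{\perp\perp}\rangle_{\mathcal S}$, and $p\in xp'\subseteq\langle X\cup\{a,b\}^{\perp\perp}\rangle_{\mathcal S}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
\emph{Regular implies $M^0=M$.} Let $M$ be a generator and $w\in M^0$. The vector $w$ need not be a point of $\mathcal S$, while regularity speaks about points only; we convert $w$ into a point by Lemma~\ref{lem:hyper}(b). (For the quadric in Example~\ref{ex:quadrics}(b), with $w=e_0$, $a=e_1$, $b=e_2$, the point constructed below is $p=e_1+e_0-e_2$.) Take $a\in M$, $b\not\perp a$, and put $X=M\cap b^\perp$, $T=\{a,b\}^\perp$. Then $M=\langle\{a\}\cup X\rangle_{\mathcal S}$ by Lemma~\ref{lem:polar}(a), and $X$ is a generator of $T$: a point of $T\cap X^\perp$ is collinear with all of $M$, so it lies in $M\cap b^\perp=X$. Since $H_b$ is a hyperplane and $a\notin H_b$, we may add a multiple of $a\in M$ to $w$ and assume $w\in H_b$; also $w\in H_a$. As $a+w\notin H_b$, there is a point $p=a+w+cb\in\mathcal S$. For $x\in X$ we have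 $a,b,w\in H_x$, so $p\perp x$. By regularity and Lemmas~\ref{lem:diagonal}, \ref{lem:basic}(a) and~\ref{lem:hypline},
\[
p\in X^\perp=\langle X\cup\{a,b\}^{\perp\perp}\rangle_{\mathcal S}\subseteq X+\langle a,b\rangle .
\]
So $w=x+\alpha a+\beta b$ with $x$ in the vector space $X$. From $w,x,b\in H_b$ and $a\notin H_b$ we get $\alpha=0$; from $w,x\in H_a$ and $b\notin H_a$ we get $\beta=0$. Hence $w\in X\subseteq M$.

\emph{$M^0=M$ for all $M$ implies regular.} We follow the proof of Proposition~\ref{prop:sympreg}; the hypothesis replaces the fact that there every vector is a point. Let $a,b$ be opposite, $T=\{a,b\}^\perp$, and $X,Y$ generators of $T$. First, $M=\langle\{a\}\cup X\rangle_{\mathcal S}$ is a generator of $\mathcal S$: if $q\in M^\perp$ and $q\neq a$, the point $t$ of $aq$ collinear with $b$ lies in $T\cap X^\perp=X$, and $q\in at\subseteq M$. Let $p\in(X\cup Y)^\perp$ and write $p=h+w$ with $h\in\langle a,b\rangle$, $w\in H_a\cap H_b$. For $x\in X$ we have $p,a,b\in H_x$, so $w\in H_x$. By Lemma~\ref{lem:hyper}(d), $w\in H_y$ for all $y\in M$, that is, $w\in M^0=M=\langle a\rangle+X$. Since $w\in H_b$, $X\subseteq H_b$ and $a\notin H_b$, we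 get $w\in X$. The same argument with $Y$ gives $w\in Y$. If $w=0$, then $p\in\mathcal S\cap\langle a,b\rangle=\{a,b\}^{\perp\perp}$. If $h=0$, then $p\in X\cap Y$. Otherwise $w$ is a point of $X\cap Y$, distinct from $p$ and collinear with it, so $\langle p,w\rangle$ is a singular line containing $h=p-w$. Thus $h\in\mathcal S\cap\langle a,b\rangle=\{a,b\}^{\perp\perp}$, and $p$ is on the line $hw$.
\end{proof}

\section{Tight embeddings: proof of Theorem~\ref{thm:C}(2) and (3)}\label{sec:tight}

\subsection{From a tight embedding to the reduced one}

Let $\varepsilon'$ be an embedding in which the generators $M,M'$ span. We show that every point $p$ lies in $M+M'\subseteq V$. Write $\varepsilon'(p)=\langle m+m'\rangle$ with $m\in\varepsilon'(M)$, $m'\in\varepsilon'(M')$. If $m=0$ or $m'=0$, then $p\in M\cup M'$. Otherwise $\langle m\rangle=\varepsilon'(x)$ and $\langle m'\rangle=\varepsilon'(x')$ with $x\in M$, $x'\in M'$, and $x\neq x'$ as $M\cap M'=\emptyset$. If $x\perp x'$, then $\varepsilon'(p)$ is on the image of the line $xx'$, so $p\in xx'$. If $x\not\perp x'$, then $p\in\{x,x'\}^{\perp\perp}\subseteq\langle x,x'\rangle$ by Corollary~\ref{cor:double}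 for $\varepsilon'$ and Lemma~\ref{lem:hypline} for the reduced embedding. Hence $V=M+M'$, and the reduced embedding is tight.

Let $w\in M^0$ and write $w=m+m'$ with $m\in M$, $m'\in M'$. Then $m'=w-m\in M^0$. If $m'\neq0$, it is a point of $\mathcal S$ lying in $H_y$ for all $y\in M$, so it is collinear with all points of $M$ and of $M'$. Then $H_{m'}\supseteq M+M'=V$, against Lemma~\ref{lem:hyper}(a). So $w\in M$, and $M^0=M$.

\subsection{Hyperbolic systems}

Now let $\mathrm{rk}(\mathcal S)$ be infinite and let $M$ be a generator with $M^0=M$. We look for a second generator $M'$ with $V=M+M'$, by a process in the style of Gram--Schmidt: split off hyperbolic pairs one at a time, each with one member in $M$, so that the other members are pairwise collinear. A \emph{hyperbolic system} is a finite sequence $(y_i,m_i)_{i<n}$ of pairs of points with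
\[
y_i\in M,\qquad y_i\not\perp m_i,\qquad y_i\perp m_j\ \ (i\neq j),\qquad m_i\perp m_j .
\]
Put $F_n=\langle y_i,m_i:i<n\rangle$ and $T_n=\{y_i,m_i:i<n\}^\perp$, with $F_0=0$ and $T_0=\mathcal S$. A pair $(y_n,m_n)$ extends the system if and only if $y_n\in M\cap T_n$, $m_n\in T_n$ and $y_n\not\perp m_n$.

\begin{lemma}\label{lem:system}
For every hyperbolic system $(y_i,m_i)_{i<n}$:
\begin{enumerate}
\item[(a)] $T_n$ is a non-degenerate thick-lined polar space of infinite rank, embedded in $\mathrm{PG}(\langle T_n\rangle)$, and $\langle y^\perp\cap T_n\rangle=H_y\cap\langle T_n\rangle$ for $y\in T_n$;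
\item[(b)] $V=F_n\oplus\langle T_n\rangle$ and $\langle T_n\rangle=\bigcap_{i<n}(H_{y_i}\cap H_{m_i})$;
\item[(c)] $M=\langle y_i:i<n\rangle+(M\cap\langle T_n\rangle)$, and the points of $M\cap\langle T_n\rangle$ belong to $T_n$.
\end{enumerate}
\end{lemma}

The last statement in (a) says that the hyperplanes of the embedded space $T_n$ are the traces of those of $\mathcal S$. Infinite rank guarantees that every $T_n$ has lines, so that Lemmas~\ref{lem:polar} and~\ref{lem:hyper} apply to it; these lemmas do not require a reduced embedding.

\begin{proof}
(a), (b) Induction on $n$; the case $n=0$ is trivial. Assume the statements for $n$ and add a pair $(y_n,m_n)$. These are opposite points of $T_n$, and $T_{n+1}=\{y_n,m_n\}^\perp\cap T_n$. By Lemma~\ref{lem:polar}(c) applied to $T_n$, the subspace $T_{n+1}$ is non-degenerate of infinite rank. By Lemma~\ref{lem:hyper}(c) applied to $T_n$, together with (a) for $n$,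
\[
\langle T_{n+1}\rangle=H_{y_n}\cap H_{m_n}\cap\langle T_n\rangle,\qquad\langle T_n\rangle=\langle y_n,m_n\rangle\oplus\langle T_{n+1}\rangle,
\]
which gives (b) for $n+1$. Let $y\in T_{n+1}$. By Lemma~\ref{lem:hyper}(a) applied to $T_{n+1}$, the space $\langle y^\perp\cap T_{n+1}\rangle$ is a hyperplane of $\langle T_{n+1}\rangle$. It is contained in $H_y\cap\langle T_{n+1}\rangle$, which is a proper subspace because a point of $T_{n+1}$ opposite $y$ is not in $H_y$. So the two are equal.

(c) Let $m\in M$. Since $y_i\notin H_{m_i}$, there is $\alpha_i$ with $m-\alpha_iy_i\in H_{m_i}$. As $y_j\in H_{m_i}$ for $j\neq i$, the vector $m'=m-\sum_j\alpha_jy_j$ lies in every $H_{m_i}$. It also lies in $M\subseteq H_{y_i}$, so $m'\in\langle T_n\rangle$ by (b). A point of $M\cap\langle T_n\rangle$ is a point of $\mathcal S$ in all $H_{y_i}$ and $H_{m_i}$, so it is in $T_n$ by Lemma~\ref{lem:hyper}(a).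
\end{proof}

\begin{lemma}\label{lem:extend}
Given $v\in V$, every hyperbolic system can be extended by at most one pair so that its span contains $v$.
\end{lemma}

\begin{proof}
Write $v=u+w$ with $u\in F_n$, $w\in\langle T_n\rangle$. If $w=0$, nothing is needed. If $0\neq w\in M$, put $y_n=w$, a point of $M\cap T_n$ by Lemma~\ref{lem:system}(c), and let $m_n$ be a point of $T_n$ opposite $y_n$.

Suppose $w\notin M$. Here we use $M^0=M$: there is a point $y\in M$ with $w\notin H_y$. We must move $y$ into $T_n$. Write $y=\sum_i\alpha_iy_i+y'$ with $y'\in M\cap\langle T_n\rangle$. The subspace $\{z\in\mathcal S:w\in H_z\}$ contains all $y_i$, by Lemma~\ref{lem:system}(b), and does not contain $y$. By Lemma~\ref{lem:basic}(b), $y$ lies in the subspace of $\mathcal S$ generated by the $y_i$ if $y'=0$, and in the one generated by the $y_i$ and $y'$ otherwise. So $y'\neq0$ and $w\notin H_{y'}$. Put $y_n=y'\in M\cap T_n$. By Lemma~\ref{lem:system}(a) and Lemma~\ref{lem:hyper}(b) applied to $T_n$, there is $c$ such that $m_n=w+cy_n$ is a point of $T_n$ opposite $y_n$. Then $w\in\langle y_n,m_n\rangle$.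
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:C}]
For the converse in (2), let $\dim V\le\aleph_0$. Applying Lemma~\ref{lem:extend} successively to the vectors of a countable basis, we obtain pairs $(y_i,m_i)$ that together span $V$. The $y_i$ lie in $M$. The $m_i$ are pairwise collinear, so they lie in a generator $M'$. Hence $V=M+M'$.

For (3), let $\mathcal S$ be regular with an embedding of countable dimension. If the rank is finite, fact~(i) applies. If it is infinite, the reduced quotient of the given embedding (Proposition~\ref{prop:reduced}) has countable dimension, every generator satisfies $M^0=M$ by (1), and the converse in (2) shows that this reduced embedding is tight.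
\end{proof}

\begin{remark}
Countability is used only to finish in $\omega$ steps. The process cannot in general be continued past a limit stage, because the decomposition in Lemma~\ref{lem:system}(b) can fail for an infinite system. Let $V$ have basis $y_i,m_i$ $(i<\omega)$ and $z$, and let $f$ be the alternating form with $f(y_i,m_i)=f(y_i,z)=1$ and all other products of distinct basis vectors zero. If $v=\sum a_iy_i+\sum b_im_i+cz$ is orthogonal to $F=\langle y_i,m_i:i<\omega\rangle$, then $b_j+c=0$ and $a_j=0$ for all $j$; as almost all $b_j$ vanish, $v=0$. So $f$ is non-degenerate and $F\oplus F^\perp=F\neq V$. In the spaces of Theorem~\ref{thm:A} every generator satisfies $M^0=M$, so no argument can remove the hypothesis $\dim V\le\aleph_0$ from the converse in~(2).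
\end{remark}

\begin{thebibliography}{1}
\bibitem{Pasini} Antonio Pasini, \emph{Regularity in polar spaces of infinite rank}, arXiv:2307.16293 (2023).
\end{thebibliography}
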